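# Paths hidden among well-founded decoys: finite-$\Sigma^1_1$-$\mathsf{AC}_0$ does not imply $\mathsf{ABW}_0$

## 1. A computable tree with hidden infinite paths

We start with a tree. Let $\omega_1^{CK}$ be the least ordinal that is not the order type of a computable well-order of a set of natural numbers. A computable linear order may nevertheless begin with a well-ordered part of exactly this length. This is a theorem of Harrison, which we use as a known fact.

**Fact (H4).** There is a computable linear order $L$ of type $\omega_1^{CK}(1+\eta)$, where $\eta$ is the order type of the rationals.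

Fix such an $L$, and let $W_0$ be its initial part of type $\omega_1^{CK}$. The remainder $L\setminus W_0$ has type $\omega_1^{CK}\eta$. It is nonempty and has no least element. The set $W_0$ is not computable: otherwise $\omega_1^{CK}$ would be the type of a computable well-order. Let $\infty$ be a symbol not in $L$.

**Definition (the tree $\mathcal T$).** $\mathcal T$ is the set of finite sequences $\langle(l_0,n_0),\dots,(l_{k-1},n_{k-1})\rangle$ with $l_i\in L\cup\{\infty\}$ and $n_i\in\omega$, such that for each $i$ with $i+1<k$ either $l_i=\infty$, or $l_i,l_{i+1}\in L$ and $l_{i+1}<_Ll_i$. It is ordered by $\subseteq$ (initial segment).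

So labels may stay $\infty$ for as long as they like; once they enter $L$ they must descend in $L$. The numbers $n_i$ only serve to make infinitely many copies of everything. $\mathcal T$ is computable. We identify its nodes computably with $\omega$, in such a way that a proper initial segment of a node has a smaller number than the node.

**Definition (type).** If $a$ is a node with last label $l$, its type $\rho(a)$ is the order type of $\{l'\in L:l'<_Ll\}$ if $l\in W_0$, and $\infty$ otherwise. Also $\rho(\text{root})=\infty$.

For example, if $l$ is the third smallest element of $L$, then $\langle(\infty,0),(l,3)\rangle$ has type $2$. Its children have types $0$ and $1$, infinitely many of each, and nodes of type $0$ are leaves. If $l\in L\setminus W_0$, then $\langle(l,0)\rangle$ has type $\infty$ although its label is not the symbol $\infty$. The following three properties are all we need.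

1. If $\rho(a)=\alpha<\omega_1^{CK}$, then $a$ has exactly $\aleph_0$ children of each type $\beta<\alpha$ and no others. Indeed the children carry the labels $l'<_Ll$, and all of these are in $W_0$.
2. If $\rho(a)=\infty$, then $a$ has exactly $\aleph_0$ children of each type in $\omega_1^{CK}\cup\{\infty\}$. For the root and for last label $\infty$ every label is allowed next. If the last label is $l\in L\setminus W_0$, then all of $W_0$ lies below $l$, and so does some element of $L\setminus W_0$, because $L\setminus W_0$ has no least element.
3. $\rho(a)=\infty$ if and only if $a$ lies on an infinite path. Otherwise the tree above $a$ is well-founded of rank $\rho(a)$. Indeed, by 2 a node of type $\infty$ has a child of type $\infty$, and so on forever; by 1 and induction, a node of type $\alpha<\omega_1^{CK}$ has rank $\alpha$ (leaves having rank $0$). Consequently automorphisms of $\mathcal T$ preserve $\rho$.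

A *path* is a set $z$ of nodes $z|0\subset z|1\subset\cdots$ with $|z|n|=n$; it *passes through* its elements. A *subtree* is a set of nodes that contains the root and is closed under initial segments. A subtree is *thin* if each of its nodes has only finitely many children in it. For a set $S$ of nodes, $\mathrm{dc}(S)$ is the least subtree containing $S$. A path is a thin subtree, $\mathrm{dc}(S)$ is thin for finite $S$, and a union of finitely many thin subtrees is thin. The whole tree is not thin.

**Lemma 1.** Let $D,D'$ be thin subtrees and $f:D\to D'$ a tree isomorphism preserving $\rho$. Then $f$ extends to an automorphism of $\mathcal T$.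

*Proof.* We define, level by level, a $\rho$-preserving bijection that extends $f$. Suppose it is defined up to level $n$, and that the node $a$ of level $n$ goes to $a'$. We must match the children of $a$ with those of $a'$.

If $a\in D$, then $a'=f(a)$, and we send the children of $a$ in $D$ by $f$ bijectively to the children of $a'$ in $D'$. If $a\notin D$, then $a'\notin D'$, since the bijection extends $f$ and $f$ is onto $D'$; in this case $a$ and $a'$ have no children in $D$, $D'$, because subtrees are closed under initial segments. In both cases consider, for a given type, the remaining children of that type. Since $\rho(a)=\rho(a')$, both nodes have $\aleph_0$ children of that type or both have none. Only finitely many have been used, by thinness, and the same number on both sides, since $f$ preserves $\rho$. So the two sets of remaining children are both empty or both countably infinite. Choose a bijection for each type. $\square$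

Thinness matters. Let $D$ be the root with all its children of type $0$, and $D'$ the same set with one leaf removed. There is a $\rho$-preserving isomorphism $D\to D'$, but no automorphism extends it, since an automorphism maps the set of type-$0$ children of the root onto itself.

**Corollary 1.** Let $E$ be a thin subtree and $x,x^*$ paths with $x\cap E=x^*\cap E$. Then there is an automorphism $\pi$ of $\mathcal T$ which is the identity on $E$ and satisfies $\pi[x]=x^*$.

*Proof.* Map $E\cup x\to E\cup x^*$ by the identity on $E$ and $x|n\mapsto x^*|n$. If $x|n\in E$, then $x|n\in x^*$, so $x|n=x^*|n$ and the map is well defined. By the same argument with $x,x^*$ exchanged, $x^*|n\in E$ if and only if $x|n\in E$, so the map is injective. It is a tree isomorphism between thin subtrees. It preserves $\rho$ because all nodes on paths have type $\infty$. Apply Lemma 1. $\square$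

Finally we name a computable supply of paths. Let $\mathcal S$ be the set of nodes all of whose labels are the symbol $\infty$, and let $\mathcal P_0$ be the set of paths through $\mathcal S$ whose entries are eventually $(\infty,0)$. Each member of $\mathcal P_0$ is computable and is coded by a finite sequence.

Two features of $\mathcal T$ pull in opposite directions. It is so homogeneous that nothing distinguishes one path from another except where they branch off each other. And every node on a path has, among its children, decoys of every computable rank. We will scramble the names of the nodes of $\mathcal T$ by a generic permutation and ask which paths of the scrambled tree can be computed, even hyperarithmetically, from the scrambled tree and a few of its paths. The answer (Lemma 2) is: only the given ones. We now say what this is for.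

## 2. Finite choice against accumulation points

We work in second-order arithmetic. $\mathsf{RCA}_0$ is the usual base system and $\mathsf I\Sigma^1_1$ is the induction scheme for $\Sigma^1_1$ formulas. An *arithmetic formula* has no set quantifiers; set and number parameters are allowed. For a set $X$ and a number $n$, put $X_n=\{m:\langle n,m\rangle\in X\}$. A formula $\psi(X)$ is *satisfied by only finitely many sets* if there is a finite sequence $\langle X_0,\dots,X_k\rangle$ of sets such that every $X$ with $\psi(X)$ equals some $X_i$.

**Definition ($\mathsf{ABW}_0$, arithmetic Bolzano–Weierstrass).** $\mathsf{RCA}_0$ plus the scheme: for every arithmetic formula $\psi(X)$, either only finitely many sets satisfy $\psi$, or there is a set $Y$ such that for every finite initial segment $\sigma\prec Y$ there is $X\ne Y$ with $\sigma\prec X$ and $\psi(X)$.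

The accumulation point $Y$ need not satisfy $\psi$. If $\psi(X)$ says that $X$ has exactly one element, there are infinitely many solutions, and $Y=\emptyset$ works: if $\sigma$ is a string of $n$ zeros, then $\sigma\prec\{n\}$.

**Definition (finite-$\Sigma^1_1$-$\mathsf{AC}_0$).** $\mathsf{RCA}_0$ plus the scheme: if $\varphi(n,X)$ is arithmetic and for every $n$ there is at least one $X$ with $\varphi(n,X)$ and only finitely many such $X$, then there is a set $Y$ such that $\varphi(n,Y_n)$ holds for every $n$.

The question is whether the second principle implies the first, over $\mathsf{RCA}_0$ or over $\mathsf{RCA}_0+\mathsf I\Sigma^1_1$. It comes from James S. Barnes, Jun Le Goh, Richard A. Shore, "Halin's Infinite Ray Theorems: Complexity and Reverse Mathematics: Version E", arXiv:2308.14287 (2023).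

An *$\omega$-model* is a collection $M$ of subsets of $\omega$, read as the range of the set variables, with the true natural numbers as numbers. It satisfies $\mathsf{RCA}_0$ as soon as it is nonempty and closed under join and $\le_T$, and it satisfies induction for all formulas. Arithmetic formulas mean the same in $M$ as outside. Moreover, "only finitely many" has its true meaning in such an $M$: a finite subset of $M$ can be listed by a finite sequence coded in $M$, and whatever is so listed is finite.

**Theorem 1.** There is an $\omega$-model $M$ of finite-$\Sigma^1_1$-$\mathsf{AC}_0$ in which $\mathsf{ABW}_0$ fails. The failing instance is a $\Pi^0_2$ formula $\psi(X)$ with one set parameter.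

Since $\omega$-models satisfy full induction, in particular $\mathsf I\Sigma^1_1$, Theorem 1 shows that **finite-$\Sigma^1_1$-$\mathsf{AC}_0$ implies $\mathsf{ABW}_0$ neither over $\mathsf{RCA}_0$ nor over $\mathsf{RCA}_0+\mathsf I\Sigma^1_1$.**

**Theorem 2.** The model $M$ of Theorem 1 also satisfies $\Delta^1_1$-$\mathsf{CA}_0$. Hence $\Delta^1_1$-$\mathsf{CA}_0$ + finite-$\Sigma^1_1$-$\mathsf{AC}_0$ + full induction does not prove $\mathsf{ABW}_0$.

**Theorem 3.** $\mathsf{ACA}_0$, hence finite-$\Sigma^1_1$-$\mathsf{AC}_0$, proves $\mathsf{ABW}$ for all $\Sigma^0_2$ formulas $\psi$.

So, over finite-$\Sigma^1_1$-$\mathsf{AC}_0$, even with $\Delta^1_1$-$\mathsf{CA}_0$ and full induction added, arithmetic Bolzano–Weierstrass is provable for $\Sigma^0_2$ formulas and not provable for $\Pi^0_2$ formulas. The metatheory is $\mathsf{ZFC}$.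

The failing formula will be "$X$ is a path of the scrambled tree". The model will contain infinitely many paths that converge to a path $y$, but not $y$ itself. Before building it we do the easy cases, which show why $\Pi^0_2$ is the first place to look.

## 3. Accumulation points of $\Sigma^0_2$ classes

*Proof of Theorem 3.*

**Step 1: finite-$\Sigma^1_1$-$\mathsf{AC}_0$ proves $\mathsf{ACA}_0$.** This explains the word "hence" in the theorem. Given an arithmetic $\theta(n)$, apply finite choice to
$$(\theta(n)\wedge X=\{0\})\vee(\neg\theta(n)\wedge X=\emptyset),$$
which has exactly one solution for each $n$. From the resulting $Y$ we obtain $\{n:\theta(n)\}=\{n:0\in Y_n\}$.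

**Step 2: live strings.** We now work in $\mathsf{ACA}_0$, and the aim of this step is to decide arithmetically which strings extend to solutions. By the normal form theorem (Simpson, *SOSOA*, II.2.7) write $\psi(X)\leftrightarrow\exists j\,(X\in[R_j])$ for a sequence $\langle R_j\rangle$ of trees $R_j\subseteq2^{<\mathbb N}$. Call $\sigma\in2^{<\mathbb N}$ *live* if for some $j$ it has extensions in $R_j$ of every length $\ge|\sigma|$. By weak König's lemma, $\sigma$ is live if and only if some solution of $\psi$ extends $\sigma$. By arithmetical comprehension the set of live strings exists, and so does the set $I$ of all $\sigma$ such that for every $k$ there are $k$ pairwise incompatible live extensions of $\sigma$.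

**Step 3: the empty string is not in $I$.** Here we show that there are only finitely many solutions. Let $k$ be the maximal size of a set of pairwise incompatible live strings. If $k=0$ there are no solutions and nothing is to be shown. Otherwise fix such a set $\sigma_1,\dots,\sigma_k$. Let $X_i$ be the leftmost path through $\sigma_i$ of $R_{j_i}$, for the least suitable $j_i$. The finite sequence of the $X_i$ exists by arithmetical comprehension, and each $X_i$ is a solution. If a solution $X$ differs from all $X_i$, then for large $n$ the strings $X{\restriction}n,X_1{\restriction}n,\dots,X_k{\restriction}n$ are $k+1$ pairwise incompatible live strings (the $X_i$ differ from each other because the $\sigma_i$ are incompatible). This contradicts the choice of $k$. So the $X_i$ are all the solutions.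

**Step 4: the empty string is in $I$.** Here we build the accumulation point. If $\sigma\in I$, then $\sigma0\in I$ or $\sigma1\in I$. Indeed, suppose the sizes of sets of pairwise incompatible live extensions of $\sigma0$, $\sigma1$ are bounded by $k_0$, $k_1$. A set of pairwise incompatible extensions of $\sigma$ either is $\{\sigma\}$ or splits into extensions of $\sigma0$ and of $\sigma1$. So its size is at most $k_0+k_1+1$, and $\sigma\notin I$. By recursion relative to $I$ there is a set $Y$ all of whose initial segments are in $I$. For $\sigma\prec Y$ there are two incompatible live extensions of $\sigma$, hence two distinct solutions extending $\sigma$, and at least one of them is $\ne Y$. $\square$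

For $\Pi^0_2$ formulas it is Step 2 that breaks: "some solution extends $\sigma$" need not be arithmetic. Our tree already shows this. The statement "$X$ is a path of $\mathcal T$" is $\Pi^0_2$, as we will see in Section 6. For a node $a$ with number $m$, let $\sigma_a$ be the string of length $m+1$ that is $1$ exactly at the numbers of the initial segments of $a$ (including $a$). Since proper extensions of $a$ have larger numbers than $a$, every path through $a$ extends $\sigma_a$; and a path extending $\sigma_a$ passes through $a$. So $\sigma_a$ extends to a solution if and only if $\rho(a)=\infty$. But $\{a:\rho(a)=\infty\}$ is not even hyperarithmetic. Otherwise the children of the root of type $<\infty$ would form a hyperarithmetic set, giving a hyperarithmetic family of computable well-founded trees with ranks unbounded in $\omega_1^{CK}$, against fact (H3) of Section 5.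

## 4. Full choice in an $\omega$-model produces accumulation points

A natural first plan for Theorem 1 is to find a suitable set $W$ and let $M$ be the collection of all sets hyperarithmetic in $W$. Such a collection satisfies even the unrestricted choice scheme $\Sigma^1_1$-$\mathsf{AC}$ (fact (H2) below), so finite choice comes for free. But no such $M$ can work, for the following reason.

**Observation.** Let $M$ be an $\omega$-model of $\mathsf{RCA}_0$ in which every arithmetic $\varphi$ with $\forall n\,\exists X\,\varphi(n,X)$ has a $Y$ with $\forall n\,\varphi(n,Y_n)$. Then $M\models\mathsf{ABW}_0$.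

*Proof.* By the argument of Step 1 above, $M$ is closed under arithmetic definability. Let $\psi$ have infinitely many solutions in $M$. For every $k$ there is $X\in M$ such that $X_0,\dots,X_{k-1}$ are $k$ distinct solutions. By choice there is $Y\in M$ such that, for every $k$, the sets $(Y_k)_0,\dots,(Y_k)_{k-1}$ are $k$ distinct solutions. Consider the infinite family of all $(Y_k)_j$ with $j<k$. Let $J$ be the set of strings extended by infinitely many distinct members of the family; it is arithmetic in $Y$, so $J\in M$. The empty string is in $J$, and if $\sigma\in J$ then $\sigma0\in J$ or $\sigma1\in J$. So there is $Z\in M$ all of whose initial segments are in $J$, and each of them is extended by a member of the family different from $Z$. $\square$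

So $M$ must contain infinitely many solutions of $\psi$ but no single set that lists infinitely many of them. We will let $M$ be an increasing union of collections $\mathrm{HYP}(V_t)$, where $V_t$ lists the scrambled tree and finitely many of its paths. The issue then moves to finite choice: solutions for different $n$ might appear only at later and later stages $t$. What we need is that a solution which is not available at an early stage always has infinitely many companions.

## 5. Hyperarithmetic sets and comeager sets of permutations

Let $\mathcal O$ be Kleene's system of notations for computable ordinals, $|a|$ the ordinal denoted by $a\in\mathcal O$, and $\omega_1^W$ the least ordinal not computable in $W$. For $a\in\mathcal O$ let $H_a^W$ be the usual $H$-set over $W$ (the jump of $W$ iterated along $a$), and let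
$$\Phi_{e,a}(W)=\{e\}^{H_a^W},$$
*defined* only when this is total and $0,1$-valued; it is then a set. Let $\mathcal F=\{\Phi_{e,a}:e\in\omega,\ a\in\mathcal O\}$, a countable set of partial functions. $\mathrm{HYP}(W)$ is the set of $\Delta^1_1(W)$ subsets of $\omega$. The next facts are standard (for instance Sacks, *Higher Recursion Theory*, Part A; Simpson, *SOSOA*, VIII.3–4).

**Fact (H1).** For fixed $a\in\mathcal O$, the relations "$\Phi_{e,a}(W)$ is defined" and "$\Phi_{e,a}(W)$ is defined and contains $m$" are $\Delta^1_1$ in $(e,W,m)$. For arithmetic $\theta$, the relation "$a\in\mathcal O$, $\Phi_{e,a}(W)$ is defined, and $\theta(\Phi_{e,a}(W),W,\dots)$" is $\Pi^1_1$. If $a,b\in\mathcal O$, $|a|\le|b|$ and $W\le_TW'$, then $H_a^W\le_TH_b^{W'}$ (Spector). Always $\Phi(W)\in\mathrm{HYP}(W)$ when defined, and if $\omega_1^W=\omega_1^{CK}$, then $\mathrm{HYP}(W)=\{\Phi(W):\Phi\in\mathcal F,\ \Phi(W)\text{ defined}\}$.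

**Fact (H2)** (Kreisel). A $\Pi^1_1(W)$ relation $Q\subseteq\omega\times\omega$ with $\forall m\,\exists k\,Q(m,k)$ has a $\Delta^1_1(W)$ selector.

Consequently $\mathrm{HYP}(W)$ satisfies $\Sigma^1_1$-$\mathsf{AC}$. Suppose $P\in\mathrm{HYP}(W)$, $\varphi$ is arithmetic, and $\forall n\,\exists X\in\mathrm{HYP}(W)\,\varphi(n,X,P)$. The relation "$k$ is a hyperarithmetic-in-$W$ index of a set $X$ with $\varphi(n,X,P)$" is $\Pi^1_1(W)$, so it has a $\Delta^1_1(W)$ selector $f$. Let $Y=\{\langle n,m\rangle:m\text{ is in the set with index }f(n)\}$. Both $Y$ and its complement are $\Pi^1_1(W)$, so $Y\in\mathrm{HYP}(W)$, and $\varphi(n,Y_n,P)$ holds for all $n$.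

**Fact (H3)** (Spector). A $\Sigma^1_1(W)$ set of indices of $W$-computable well-founded trees has ranks bounded below $\omega_1^W$. A $\Sigma^1_1(W)$ subset of $\mathcal O$ is bounded below $\omega_1^W$.

Next, category. $S_\infty$ is the space of permutations of $\omega$, and $\mathbb S=S_\infty\times\omega^\omega$; both are Polish. A *condition* for $\mathbb S$ is $d=(u,\gamma)$ with $u$ a finite partial injection on $\omega$ and $\gamma\in\omega^{<\omega}$; it determines the nonempty clopen set $[d]=\{(g,C):u\subset g,\ \gamma\subset C\}$. Conditions for $S_\infty$ are the $u$'s alone. Write $d\subseteq d'$ if $d'$ extends $d$ in both coordinates. For $B$ with the Baire property, $d\Vdash B$ (read "$d$ forces $B$") means that $B$ is comeager in $[d]$.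

**Fact (F1).** *If $Q\subseteq\omega\times\mathbb S$ is $\Sigma^1_1$, then $\{(k,d):Q_k\text{ is comeager in }[d]\}$ is $\Sigma^1_1$. The same holds for $S_\infty$.*

*Proof.* Write $(g,C)\in Q_k\iff\exists f\,\forall n\,R(k,g{\restriction}n,C{\restriction}n,f{\restriction}n)$ with $R$ computable.

**Step 1: a game.** The aim is to turn comeagerness into the existence of a strategy. Players I and II alternately play conditions $d\subseteq d_0\subseteq d_1\subseteq\cdots$, with I starting, for $\omega$ rounds; in round $n$, I plays $d_{2n}$ and II plays $d_{2n+1}$ together with a number $f(n)$. II's condition $d_{2n+1}=(u,\gamma)$ must satisfy $\{0,\dots,n\}\subseteq\mathrm{dom}\,u\cap\mathrm{ran}\,u$ and $|\gamma|>n$. So a play produces a point $(g,C)\in\mathbb S$, its *outcome*, and a function $f$. A position after round $j$ with current condition $(u,\gamma)$ is *lost* if $R(k,u{\restriction}n,\gamma{\restriction}n,f{\restriction}n)$ fails for some $n\le j+1$; these restrictions are available by the requirements on II. II wins if and only if no position of the play is lost. The game is closed for II, hence determined (Gale–Stewart).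

**Step 2: a winning strategy for II gives comeagerness.** Let $\tau$ be winning for II. Let $w$ be a position consistent with $\tau$ in which I is to move, with current condition $d_w$. I may play any extension of $d_w$, and $\tau$ answers with a further extension. So the union of the $[d']$ over all $\tau$-answers $d'$ to moves of I is dense open in $[d_w]$. There are countably many $w$, so comeager many points of $[d]$ lie, for every such $w$, in this dense open set or outside $[d_w]$. Given such a point $p$, start with the initial position, whose current condition $d$ has $p\in[d]$; as long as $p\in[d_w]$, there are a move of I and a $\tau$-answer $d'$ with $p\in[d']$. Repeating, $p$ is the outcome of a play following $\tau$. II wins it, so its $f$ witnesses $p\in Q_k$. Thus $Q_k$ is comeager in $[d]$.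

**Step 3: a winning strategy for I excludes it.** Let $\tau$ be winning for I with first move $d_0$. For a position $w$ consistent with $\tau$ in which II is to move and $a\in\omega$, the union of the $[d'']$ over $\tau$-answers $d''$ to moves $(d',a)$ of II is dense open in $[d_w]$, since every extension of $d_w$ can be extended to a legal $d'$. Comeager many points $p$ of $[d_0]$ lie, for all $w,a$, in this set or outside $[d_w]$. Such a $p$ is not in $Q_k$. Otherwise, take a witness $f$; choosing II's moves $(d',f(n))$ one after another so that $p$ stays in the conditions answered by $\tau$, we build a play following $\tau$ with outcome $p$ in which II plays $f$. No position in it is lost, contradicting that $\tau$ wins. So $Q_k$ is meager in $[d_0]\subseteq[d]$, hence not comeager in $[d]$.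

**Step 4: counting quantifiers.** By Steps 1–3, $Q_k$ is comeager in $[d]$ if and only if there is a strategy for II such that no finite position consistent with it is lost. This is $\Sigma^1_1$ in $(k,d)$. For $Q\subseteq\omega\times S_\infty$ apply the result to $Q\times\omega^\omega$ and the conditions $(u,\emptyset)$. $\square$

**Fact (F2).** *$\{(g,C)\in\mathbb S:\omega_1^{g\oplus C}=\omega_1^{CK}\}$ is comeager. Hence so is $\{g:\omega_1^g=\omega_1^{CK}\}$ in $S_\infty$.*

*Proof.* If not, then for nonmeager many $(g,C)$ the ordinal $\omega_1^{CK}$ is computable in $g\oplus C$. So for some $e$ the set of $(g,C)$ such that the $e$-th $(g\oplus C)$-computable relation $R_e^{g\oplus C}$ is isomorphic to a fixed order on $\omega$ of type $\omega_1^{CK}$ is nonmeager. This set is boldface $\boldsymbol\Sigma^1_1$, so it has the Baire property and is comeager in some $[d]$. Now a computable linear order $L_a$ is a well-order if and only if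
$$\{(g,C):R_e^{g\oplus C}\text{ is a linear order into which }L_a\text{ embeds}\}$$
is comeager in $[d]$. Indeed, a computable well-order embeds into $\omega_1^{CK}$; conversely, if the set is comeager in $[d]$, some $(g,C)$ in it has $R_e^{g\oplus C}$ of type $\omega_1^{CK}$, so $L_a$ embeds into a well-order. By (F1) the set of indices of computable well-orders is $\Sigma^1_1$. This is false, since that set is $\Pi^1_1$-complete. For the second statement, the Kuratowski–Ulam theorem gives, for comeager many $g$, some $C$ with $\omega_1^{g\oplus C}=\omega_1^{CK}$; and $\omega_1^g\le\omega_1^{g\oplus C}$. $\square$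

## 6. Generic copies of the tree

For $g\in S_\infty$, viewed as a bijection $\omega\to\mathcal T$, let
$$T_g=\{\langle m,n\rangle:g(m)\subseteq g(n)\}.$$
This is the tree order of $\mathcal T$ with node $g(n)$ renamed $n$. For a path $z$ let $z^g=g^{-1}[z]$, and for $\bar z=(z_1,\dots,z_k)$ let $V^g(\bar z)$ be the join of $T_g,z_1^g,\dots,z_k^g$. If $g$ is the identity, $T_g$ is computable; for generic $g$ the names carry no information.

Let $\psi_g(X)$ say: $X$ is infinite, any two elements of $X$ are $T_g$-comparable, and $X$ is downward closed under $T_g$. The first clause is $\Pi^0_2$ and the others are $\Pi^0_1$ in $T_g$, so $\psi_g$ is $\Pi^0_2$ with parameter $T_g$. And $\psi_g(X)$ holds if and only if $g[X]$ is a path of $\mathcal T$.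

For an automorphism $\pi$ of $\mathcal T$ we have, writing $\pi g$ for $\pi\circ g$,
$$T_{\pi g}=T_g,\qquad z^{\pi g}=(\pi^{-1}[z])^g.\tag{1}$$
So $V^{\pi g}(\bar z)=V^g(\bar z)$ if $\pi$ fixes the $z_i$. For instance, if $\pi$ exchanges $\langle(\infty,0)\rangle$ and $\langle(\infty,1)\rangle$, then $T_g$ cannot tell which of the two nodes the number $g^{-1}(\langle(\infty,0)\rangle)$ names. Let $\Sigma$ be the set of finite-support permutations of $\omega$. For $s\in\Sigma$, $T_{gs}=\{\langle m,n\rangle:\langle s(m),s(n)\rangle\in T_g\}$ and $z^{gs}=s^{-1}[z^g]$. So $V^{gs}(\bar z)$ is computable from $V^g(\bar z)$, uniformly in $s$.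

**The countable model $N$.** We fix once and for all which dense sets "generic" refers to. Let $\mu=(2^{\aleph_0})^+$, let $H_\mu$ be the collection of sets hereditarily of size $<\mu$, and fix a countable $N\prec H_\mu$. Then $\mathcal T,\rho,\mathcal F,\mathcal P_0,\mathcal O\in N$, and countable elements of $N$ are subsets of $N$ (an enumeration by $\omega$ is in $N$). Every subset of $S_\infty$ or $\mathbb S$ that is definable in $H_\mu$ from parameters in $N$ is an element of $N$; this covers all Borel sets introduced below. By elementarity, if $D,D',f\in N$ in Lemma 1, the automorphism can be taken in $N$; and if $E,x,x^*\in N$ in Corollary 1, then $\pi$ can be taken in $N$.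

**Definition (good).** $g$ (respectively $(g,C)$) is *good* if it lies in every comeager subset of $S_\infty$ (respectively $\mathbb S$) that is an element of $N$.

As $N$ is countable, comeager many $g$ and comeager many $(g,C)$ are good. A good $g$ is never in $N$: if $g\in N$, then $S_\infty\setminus\{g\}$ is a comeager set in $N$ that omits $g$. We need four properties.

**(G1)** *If $g$ is good, $\pi\in N$ is an automorphism of $\mathcal T$ and $s\in\Sigma$, then $\pi gs$ is good.* The map $h\mapsto\pi hs$ is a homeomorphism of $S_\infty$ that is an element of $N$, so preimages of comeager sets in $N$ are comeager sets in $N$.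

**(G2)** *If $B\in N$ is Borel and $g$ is good, then $g\in B$ if and only if $q\Vdash B$ for some finite $q\subset g$; any larger finite $q'\subset g$ then also forces $B$. If $q\Vdash B$, $B\in N$, and $g\supset q$ is good, then $g\in B$. The same holds for pairs.* Let $U$ be the union of all $[q]$ with $q\Vdash B$. Then $U\setminus B$ is meager, as a countable union of meager sets. Also $B\setminus U$ is meager: otherwise, having the Baire property, it would be comeager in some $[q]$, so $q\Vdash B$ and $[q]\subseteq U$, which is absurd. So the set of $g$ with $g\in B\iff g\in U$ is comeager, and it is in $N$. For the second statement, $B\cup(S_\infty\setminus[q])$ is comeager and in $N$.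

**(G3)** *If $(g,C)$ is good, then $g$ is good. If $g$ is good and $\gamma\in\omega^{<\omega}$, there is $C\supset\gamma$ with $(g,C)$ good.* For the first part, if $K\in N$ is comeager in $S_\infty$, then $K\times\omega^\omega\in N$ is comeager. For the second, every comeager set in $N$ contains a comeager Borel set in $N$, by elementarity. For comeager Borel $K\in N$ the set $\{h:K_h\text{ is comeager}\}$, where $K_h=\{C:(h,C)\in K\}$, is in $N$ and is comeager by Kuratowski–Ulam; so it contains $g$, and $K_g$ is comeager. The intersection of these countably many $K_g$ is comeager, hence meets $\{C:\gamma\subset C\}$.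

**(G4)** *If $(g,C)$ is good, then $\omega_1^{g\oplus C}=\omega_1^{CK}$. If $g$ is good, then $\omega_1^g=\omega_1^{CK}$. If moreover $\bar z$ is a finite tuple from $\mathcal P_0$, then $V^g(\bar z)\le_Tg$, so $\omega_1^{V^g(\bar z)}=\omega_1^{CK}$ and $\mathrm{HYP}(V^g(\bar z))=\{\Phi(V^g(\bar z)):\Phi\in\mathcal F,\text{ defined}\}$.* This is (F2), the computability of $\mathcal T$ and of the members of $\mathcal P_0$, and (H1).

## 7. Which paths are hyperarithmetic in a generic copy with finitely many paths

**Lemma 2.** Let $g$ be good, $\bar z$ a finite tuple from $\mathcal P_0$, $Z\in\mathrm{HYP}(V^g(\bar z))$, and $\psi_g(Z)$. Then $Z=z_i^g$ for some $i$.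

The decoys are essential here. Consider instead a tree in which every node is either a leaf or has infinitely many leaves and infinitely many non-leaves among its children. In any copy of it on $\omega$, "$n$ is not a leaf" is arithmetic in the copy, so the path that always moves to the least-numbered non-leaf child is arithmetic in the copy. The lemma would fail already for empty $\bar z$. In $\mathcal T$, the proof shows that a new path would let us separate the children of type $\infty$ from the decoys, and that is too much information.

*Proof.* Suppose $Z$ is different from all $z_i^g$.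

**Step 1: set-up.** We isolate where $Z$ leaves the known part of the tree. By (G4), $Z=\Phi(V^g(\bar z))$ with $\Phi\in\mathcal F$. Let $z=g[Z]$, a path different from all $z_i$. Let
$$B=\{h:\Phi(V^h(\bar z))\text{ is defined and satisfies }\psi_h\},$$
a Borel set in $N$ containing $g$, and choose $q\subset g$ with $q\Vdash B$. Let $E=\mathrm{dc}(\mathrm{ran}\,q)\cup\bigcup_iz_i$, a thin subtree in $N$. The set $z\cap E$ is finite, since $\mathrm{dc}(\mathrm{ran}\,q)$ is finite and $z\ne z_i$; and it contains the root. Let $a_0$ be its longest element, $a_1\notin E$ the next node of $z$, and $c=g^{-1}(a_1)\in Z$. Let $B'=\{h\in B:c\in\Phi(V^h(\bar z))\}$. As $g\in B'$, choose $r$ with $q\subseteq r\subset g$, $c\in\mathrm{dom}\,r$ and $r\Vdash B'$.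

**Step 2: a hyperarithmetic test.** We define a set of numbers that should name exactly the children of $a_0$ of type $\infty$. Let $A$ be the set of all $d$ such that $g(d)$ is a child of $a_0$ and there is $s\in\Sigma$ with $s{\restriction}\mathrm{dom}\,q=\mathrm{id}$, $s(c)=d$, and $\Phi(V^{gs}(\bar z))$ defined and containing $c$. Since $V^{gs}(\bar z)$ is computable from $g$ uniformly in $s$, and $s$ ranges over a countable set of finite objects, $A$ is $\Delta^1_1(g)$ by (H1).

**Step 3: if $d\in A$, then $\rho(g(d))=\infty$.** So the test admits no decoys. Take $s$ as in the definition of $A$. Then $gs\supset q$, and $gs$ is good by (G1), so $gs\in B$. Hence $(gs)[\Phi(V^{gs}(\bar z))]$ is a path. It contains $g(s(c))=g(d)$.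

**Step 4: if $b=g(d)$ is a child of $a_0$ with $\rho(b)=\infty$ and $b\notin E$, then $d\in A$.** So the test misses almost nothing. Both $a_1$ and $b$ are children of $a_0\in E$ outside $E$ and have type $\infty$. So the map $E\cup\{b\}\to E\cup\{a_1\}$ that is the identity on $E$ and sends $b$ to $a_1$ satisfies the hypotheses of Lemma 1, and there is an automorphism $\pi\in N$, the identity on $E$, with $\pi(b)=a_1$. Choose $s\in\Sigma$ with $s(i)=g^{-1}\pi^{-1}(r(i))$ for $i\in\mathrm{dom}\,r$; a finite injection extends to a finite-support permutation. For $i\in\mathrm{dom}\,q$ we have $q(i)\in E$, so $s(i)=g^{-1}(q(i))=i$. Also $r(c)=g(c)=a_1$, so $s(c)=g^{-1}\pi^{-1}(a_1)=g^{-1}(b)=d$. By construction $\pi gs\supset r$, and $\pi gs$ is good by (G1). So $\pi gs\in B'$, and by (1)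
$$c\in\Phi(V^{\pi gs}(\bar z))=\Phi(V^{gs}(\bar z)),$$
because $\pi$ fixes the $z_i$. Hence $d\in A$.

**Step 5: contradiction with bounding.** By Steps 3 and 4, $g[A]$ is the set of type-$\infty$ children of $a_0$ except for finitely many nodes, namely some of the children of $a_0$ in the thin subtree $E$. So the set of type-$\infty$ children of $a_0$ is $\Delta^1_1(g)$, and so is the set of its children of type $<\infty$. The trees above the latter are uniformly computable and well-founded. Since $a_0$ lies on the path $z$, it has type $\infty$; so these ranks are unbounded in $\omega_1^{CK}=\omega_1^g$. This contradicts (H3). $\square$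

## 8. A computable comb that finite choice reads off

Lemma 2 makes the failure of $\mathsf{ABW}$ easy: take any infinite family in $\mathcal P_0$ converging to a path outside the family, and put into $M$ everything hyperarithmetic in $V^g(\bar z)$ for finite tuples $\bar z$ from the family. The obstacle is finite choice, and an explicit family can violate it.

Let $y$ be the path with all entries $(\infty,1)$. Let $x_n$ have $2n$ entries $(\infty,1)$ and then only $(\infty,0)$. Let $x_n'$ have $2n$ entries $(\infty,1)$, then $(\infty,0)$, then $(\infty,1)$, then only $(\infty,0)$. Let $g$ be good and $M^-=\bigcup_t\mathrm{HYP}(V^g(x_0,x_0',\dots,x_t,x_t'))$. This is closed under join and $\le_T$, and under arithmetic definability. By Lemma 2 the solutions of $\psi_g$ in $M^-$ are exactly the sets $x_n^g$ and $x_n'^g$.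

The longest common node of $x_n$ and $x'_n$ has length $2n+1$. For $n<m$, the longest common node of one of $x_n,x_n'$ and one of $x_m,x_m'$ has length $2n$. So the arithmetic formula "$X$ codes an ordered pair of solutions of $\psi_g$ whose longest common node has length $2n+1$" has exactly two solutions in $M^-$ for each $n$. If finite choice held, some $Y\in M^-$ would list such pairs for all $n$. The first members of these pairs agree with $y^g$ at every number naming a node of length $\le2n$, so $y^g$ is arithmetic in $Y$ and belongs to $M^-$. As $\psi_g(y^g)$ holds and $y$ is not in the family, this contradicts Lemma 2. So finite choice fails in $M^-$.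

The trouble is that the pattern in which the paths leave $y$ singles out individual members of the family. The cure is to choose the limit path and the family generically as well. When only a finite part of the family has been decided, it is still open where the limit path will go. So if some solution $X$ in $M$ depends on a path $w$ of the family that was added later, the construction could equally well have sent the limit path along a long initial part of $w$; then infinitely many members of the family would have looked like $w$, and each would have given a solution. To conclude that these solutions are distinct we need Lemma 4 below.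

## 9. What two different paths compute in common

**Lemma 3.** Let $g$ be good, $\bar z$ a finite tuple from $\mathcal P_0$, $v\subset g$ finite, $E=\mathrm{dc}(\mathrm{ran}\,v)\cup\bigcup_iz_i$, and $u\supseteq v$ a finite injection. Call $u$ *realizable* if some $h\in S_\infty$ satisfies $h\supset u$, $T_h=T_g$ and $z_i^h=z_i^g$ for all $i$. If $u$ is realizable, there is an automorphism $\pi\in N$, the identity on $E$, with $\pi g\supset u$.

For example, every finite $u\subset g$ is realizable, with $h=g$. A $u$ that sends two $T_g$-incomparable numbers to comparable nodes is not realizable. The point of the notion is its complexity. Since $\mathcal T$ and the $z_i$ are computable, "$u$ is realizable" is a $\Sigma^1_1(V^g(\bar z))$ property of $u$: it mentions $T_g$ and the sets $z_i^g$, but not $g$.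

*Proof.* **Step 1: an automorphism, perhaps outside $N$.** Let $h$ realize $u$ and $\pi'=hg^{-1}$. It is an automorphism of $\mathcal T$ as $T_h=T_g$. From $z_i^h=z_i^g$ we get $\pi'[z_i]=h[z_i^g]=h[z_i^h]=z_i$; automorphisms preserve length, so $\pi'$ fixes $z_i$ pointwise. For $d\in\mathrm{dom}\,v$, $\pi'(g(d))=h(d)=u(d)=v(d)=g(d)$; so $\pi'$ fixes $\mathrm{ran}\,v$, and hence all initial segments of its elements. So $\pi'$ is the identity on $E$.

**Step 2: moving it into $N$.** Restrict $\pi'$ to the thin subtree $E\cup\mathrm{dc}(g[\mathrm{dom}\,u])$. The restriction is the identity on $E\in N$ together with finitely many further values, so it is in $N$. It is an isomorphism onto a thin subtree and preserves $\rho$. By Lemma 1 it extends to an automorphism $\pi\in N$. For $d\in\mathrm{dom}\,u$, $\pi(g(d))=\pi'(g(d))=h(d)=u(d)$. $\square$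

**Lemma 4.** Let $g$ be good, $\bar u$ a finite tuple from $\mathcal P_0$, $x\ne x'$ in $\mathcal P_0$, $\Phi\in\mathcal F$, and $\Phi(V^g(\bar u,x))=\Phi(V^g(\bar u,x'))=Z$ (both defined). Then $Z\in\mathrm{HYP}(V^g(\bar u))$.

*Proof.* **Step 1: force the coincidence.** We want a condition that guarantees equality of the two computations for all copies extending it. Let
$$B_2=\{h:\Phi(V^h(\bar u,x)),\ \Phi(V^h(\bar u,x'))\text{ are defined and equal}\}\in N$$
and choose $v\subset g$ with $v\Vdash B_2$ and with a node $c^*\in x\setminus x'$ in $\mathrm{ran}\,v$. Let $V=V^g(\bar u)$ and $E=\mathrm{dc}(\mathrm{ran}\,v)\cup\bigcup\bar u$.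

**Step 2: a candidate definition of $Z$.** Let $B_m^+$ (respectively $B_m^-$) be the set of $h$ such that $\Phi(V^h(\bar u,x))$ is defined and contains (respectively omits) $m$. As the paths are computable, these sets are $\Delta^1_1$ uniformly in $m$, so by (F1) "$u\Vdash B_m^{\pm}$" is $\Sigma^1_1$ in $(u,m)$. With "realizable" as in Lemma 3 for $\bar z=\bar u$, I claim
$$m\in Z\iff\exists u\supseteq v\ (u\text{ realizable},\ u\Vdash B_m^+),\tag{2}$$
$$m\notin Z\iff\exists u\supseteq v\ (u\text{ realizable},\ u\Vdash B_m^-).\tag{3}$$
Both right-hand sides are $\Sigma^1_1(V)$, so the claim gives $Z\in\mathrm{HYP}(V)$.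

**Step 3: the directions $\Rightarrow$.** If $m\in Z$, then $g\in B_m^+$, and by (G2) some $u$ with $v\subseteq u\subset g$ forces $B_m^+$. It is realized by $h=g$. The case $m\notin Z$ is the same.

**Step 4: the directions $\Leftarrow$, reduction to one equality.** Let $u\supseteq v$ be realizable with $u\Vdash B_m^{\varepsilon}$, and take $\pi\in N$ from Lemma 3. Then $\pi g\supset u$ is good, so $\pi g\in B_m^\varepsilon$. Put $x^*=\pi^{-1}[x]\in N$. By (1), and since $\pi$ fixes $\bar u$, $V^{\pi g}(\bar u,x)=V^g(\bar u,x^*)$. So $\Phi(V^g(\bar u,x^*))$ is defined, and it contains $m$ if and only if $\varepsilon=+$. It remains to show that $\Phi(V^g(\bar u,x^*))=Z$.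

**Step 5: swapping $x$ for $x^*$ while keeping $x'$.** Here we compare $x^*$ with $x$ by way of $x'$. Since $\pi$ is the identity on $E$, $x^*\cap E=x\cap E$. In particular $c^*\in x^*$, so $x^*$ and $x$ have the same nodes of length $\le|c^*|$. As $c^*\notin x'$, no node of $x$ or $x^*$ of length $\ge|c^*|$ is in $x'$. So $x^*\cap x'=x\cap x'$, and therefore $x^*\cap(E\cup x')=x\cap(E\cup x')$. By Corollary 1 applied to $E\cup x'$ there is an automorphism $\vartheta\in N$, the identity on $E\cup x'$, with $\vartheta[x]=x^*$. Now $\vartheta^{-1}g\supset v$ because $\mathrm{ran}\,v\subseteq E$, and $\vartheta^{-1}g$ is good; so $\vartheta^{-1}g\in B_2$. By (1), $z^{\vartheta^{-1}g}=(\vartheta[z])^g$ for every path $z$. Thus the equality expressed by $\vartheta^{-1}g\in B_2$ reads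
$$\Phi(V^g(\bar u,x^*))=\Phi(V^g(\bar u,x'))=Z.\qquad\square$$

## 10. A generic converging family and the failure of $\mathsf{ABW}$

**Definition (configuration condition).** A configuration condition is a pair $(\eta,\bar z)$ with $\eta\in\mathcal S$ and $\bar z$ a finite tuple of distinct members of $\mathcal P_0$, none passing through $\eta$. The pair $(\text{root},\emptyset)$ is one. A *proper extension* of $(\eta,\bar z)$ is a configuration condition $(\eta',\bar z')$ with $\eta'\supsetneq\eta$ and $\bar z'$ an end-extension of $\bar z$ (possibly equal) whose new members pass through $\eta$.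

Think of $\eta$ as the decided part of the limit path and of $\bar z$ as the decided members of the family. Being a configuration condition, $(\eta',\bar z')$ has no member of $\bar z'$ passing through $\eta'$. For example, let $x$ have all entries $(\infty,0)$, and let $x_1$ have first entry $(\infty,1)$ and then only $(\infty,0)$. Then $(\langle(\infty,1)\rangle,(x))$ is a proper extension of $(\text{root},\emptyset)$, and $(\langle(\infty,1),(\infty,1)\rangle,(x,x_1))$ is a proper extension of $(\langle(\infty,1)\rangle,(x))$.

Assign computably to each $\gamma\in\omega^{<\omega}$ a configuration condition $(\eta_\gamma,\bar z_\gamma)$: let $(\eta_\emptyset,\bar z_\emptyset)=(\text{root},\emptyset)$, and let $(\eta_{\gamma^\frown k},\bar z_{\gamma^\frown k})_{k\in\omega}$ enumerate all proper extensions of $(\eta_\gamma,\bar z_\gamma)$. For $C\in\omega^\omega$ let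
$$y_C=\bigcup_t\{a:a\subseteq\eta_{C\restriction t}\},$$
a path, and let $\mathcal X_C$ be the set of all members of the tuples $\bar z_{C\restriction t}$. Three properties follow.

- For each $t$, all but finitely many members of $\mathcal X_C$ pass through $\eta_{C\restriction t}$, since every member added after stage $t$ does.
- $y_C\notin\mathcal X_C$, since members of $\bar z_{C\restriction t}$ do not pass through $\eta_{C\restriction t}\in y_C$.
- $\mathcal X_C$ is infinite whenever some $(g,C)$ is good. Indeed, for every $\gamma$ and $n$ there is $k$ such that $\bar z_{\gamma^\frown k}$ has at least $n$ members: add $n$ new paths of $\mathcal P_0$ through $\eta_\gamma$ and extend $\eta_\gamma$ by an entry $(\infty,l)$ with $l$ so large that none of them follows. So $\mathcal X_C$ is infinite for comeager many $C$.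

Now put
$$M(g,C)=\bigcup_t\mathrm{HYP}(V^g(\bar z_{C\restriction t})),\qquad M'(g,C)=\{\Phi(V^g(\bar z_{C\restriction t})):\Phi\in\mathcal F,\ t\in\omega,\ \text{defined}\}.$$
By (G4) they coincide for good $(g,C)$; the point of $M'$ is that it is indexed by the countable set $\mathcal F\times\omega$.

**The model.** *Fix a good pair $(G,C)$ and let $M=M(G,C)$ and $T=T_G$.*

Since $\bar z_{C\restriction t}$ increases with $t$, $M$ is closed under join and $\le_T$. So it is an $\omega$-model of $\mathsf{RCA}_0$ with full induction, and $T\in M$.

**Proposition 1.** $M\not\models\mathsf{ABW}_0$, witnessed by the $\Pi^0_2$ formula $\psi_G$ (parameter $T\in M$).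

*Proof.* **Step 1: the solutions in $M$.** This rules out the first case of $\mathsf{ABW}$. If $Z\in M$ satisfies $\psi_G$, then $Z\in\mathrm{HYP}(V^G(\bar z_{C\restriction t}))$ for some $t$, and by Lemma 2 $Z=x^G$ with $x$ in $\bar z_{C\restriction t}$. Conversely $x^G\in M$ satisfies $\psi_G$ for each $x\in\mathcal X_C$. So the solutions of $\psi_G$ in $M$ are exactly the sets $x^G$, $x\in\mathcal X_C$, and there are infinitely many.

**Step 2: the only accumulation point.** We show that a set $Z\in M$ as in the second case must be $y_C^G$. Given $n$, choose $t$ with $|\eta_{C\restriction t}|\ge|G(n)|$. All but finitely many $x\in\mathcal X_C$ pass through $\eta_{C\restriction t}$, and for these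
$$n\in x^G\iff G(n)\subseteq\eta_{C\restriction t}\iff n\in y_C^G.$$
So the $x^G$ converge to $y_C^G$. If $Z\ne y_C^G$, then on some initial segment $Z$ differs from all but finitely many $x^G$, and on a longer one from all $x^G\ne Z$; so $Z$ is not as in the second case.

**Step 3: it is missing.** If $Z=y_C^G\in M$, then $Z$ satisfies $\psi_G$, since $y_C$ is a path. By Step 1, $y_C\in\mathcal X_C$, which is false. So neither case of $\mathsf{ABW}$ holds in $M$. $\square$

## 11. Rerouting the limit path: finite choice holds in $M$

**Proposition 2.** $M\models$ finite-$\Sigma^1_1$-$\mathsf{AC}_0$.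

*Proof.* Let $\varphi(n,X,P)$ be arithmetic, with all parameters joined into one set $P=\Phi_0(V^G(\bar z_{C\restriction t_0}))\in M$, $\Phi_0\in\mathcal F$. Suppose that for each $n$ there are solutions $X\in M$, and only finitely many.

**Step 1: force finiteness.** We find a finite part of $(G,C)$ that already guarantees finitely many solutions for every good pair extending it. Let $B_0$ be the set of $(h,C')\in\mathbb S$ such that $P^*:=\Phi_0(V^h(\bar z_{C'\restriction t_0}))$ is defined and, for all $n$, $\{X\in M'(h,C'):\varphi(n,X,P^*)\}$ is finite. It is in $N$ and contains $(G,C)$, as $M=M'(G,C)$. It is Borel: the finiteness clause says that there is a finite set $F$ of pairs $(\Phi,t)$ such that for every pair $(\Phi,t)$, if $\Phi(V^h(\bar z_{C'\restriction t}))$ is defined and satisfies $\varphi(n,\cdot,P^*)$, then it equals the value given by a pair in $F$. Here the quantifiers range over countable sets, and each $\Phi\in\mathcal F$ is a Borel function with Borel domain by (H1). By (G2) choose $p\subset G$ and $\gamma\subset C$ with $|\gamma|\ge t_0$ and $(p,\gamma)\Vdash B_0$. Write $\eta=\eta_\gamma$ and $\bar z=\bar z_\gamma$.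

**Claim.** For every $n$, every $X\in M$ with $\varphi(n,X,P)$ lies in $\mathrm{HYP}(V^G(\bar z))$.

Steps 2–5 prove the Claim. Suppose $X\in M\setminus\mathrm{HYP}(V^G(\bar z))$ and $\varphi(n,X,P)$.

**Step 2: the path on which $X$ depends.** We isolate a single path $w$ responsible for $X$. For large $t$, $\bar z_{C\restriction t}$ consists of $\bar z$ and new members through $\eta$. So $X\in\mathrm{HYP}(V^G(\bar z,w_0,\dots,w_k))$, where $w_0,\dots,w_k\in\mathcal X_C$ are distinct, not in $\bar z$, and pass through $\eta$. Let $e$ be least with $X\in\mathrm{HYP}(V^G(\bar z,w_0,\dots,w_e))$, and put $\bar u=(\bar z,w_0,\dots,w_{e-1})$, $w=w_e$. Then $X=\Phi(V^G(\bar u,w))$ for some $\Phi\in\mathcal F$, and $X\notin\mathrm{HYP}(V^G(\bar u))$, by minimality of $e$ or, if $e=0$, by assumption. Let $B_1\in N$ be the Borel set of $h\in S_\infty$ such that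

- $X^*=\Phi(V^h(\bar u,w))$ and $P^*=\Phi_0(V^h(\bar z_{\gamma\restriction t_0}))$ are defined, and $\varphi(n,X^*,P^*)$ holds;
- for every $\Psi\in\mathcal F$ it is not the case that $\Psi(V^h(\bar u))$ is defined and equal to $X^*$.

Then $G\in B_1$. Take $q\subset G$ with $q\Vdash B_1$.

**Step 3: send the limit path along $w$.** We change the future of $C$, keeping $G$. Choose $r>|\eta|$ exceeding the lengths of all nodes in $\mathrm{ran}\,q$ and such that $w|r$ is on no member of $\bar u$; this is possible because $w$ is not in $\bar u$. Then $w|r\in\mathcal S$ properly extends $\eta$, the members of $\bar u$ not in $\bar z$ pass through $\eta$, and no member of $\bar u$ passes through $w|r$. So $(w|r,\bar u)$ is a proper extension of $(\eta,\bar z)$, say the condition of $\gamma'=\gamma^\frown k'$. By (G3) pick $C'\supset\gamma'$ with $(G,C')$ good.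

**Step 4: every path through $w|r$ gives a solution.** Here homogeneity enters. Let $x\in\mathcal P_0$ be any path through $w|r$, and let $E=\mathrm{dc}(\mathrm{ran}\,q)\cup\bigcup\bar u$. Nodes of $x$ or $w$ of length $\ge r$ extend $w|r$, so they are not in $E$, by the choice of $r$. And $x,w$ agree up to length $r$. So $x\cap E=w\cap E$, and by Corollary 1 there is an automorphism $\tau\in N$, the identity on $E$, with $\tau[x]=w$. Then $\tau G\supset q$ is good, so $\tau G\in B_1$. By (1),
$$V^{\tau G}(\bar u)=V^G(\bar u),\qquad V^{\tau G}(\bar u,w)=V^G(\bar u,x),\qquad\Phi_0(V^{\tau G}(\bar z_{\gamma\restriction t_0}))=P,$$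
the last because the members of $\bar z_{\gamma\restriction t_0}$ are in $\bar u$. Hence $Z_x:=\Phi(V^G(\bar u,x))$ is defined, $\varphi(n,Z_x,P)$ holds, and, by the second clause of $B_1$ and (G4), $Z_x\notin\mathrm{HYP}(V^G(\bar u))$. By Lemma 4, $Z_x\ne Z_{x'}$ for distinct such $x,x'$.

**Step 5: too many solutions.** We contradict Step 1 for the pair $(G,C')$. Infinitely many $x\in\mathcal X_{C'}$ pass through $w|r=\eta_{\gamma'}$. For these $Z_x\in M(G,C')$, since $\bar u=\bar z_{\gamma'}$ and $x$ occurs in some $\bar z_{C'\restriction t}$. So $\varphi(n,\cdot,P)$ has infinitely many solutions in $M(G,C')=M'(G,C')$. And $P=\Phi_0(V^G(\bar z_{C'\restriction t_0}))$, because $C'\supset\gamma$ and $|\gamma|\ge t_0$. But $(G,C')\in[(p,\gamma)]$ is good, so $(G,C')\in B_0$, a contradiction. This proves the Claim.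

**Step 6: choose.** All solutions now sit in a single $\mathrm{HYP}(V^G(\bar z))$, where choice is available. By the Claim and the hypothesis, for every $n$ there is $X\in\mathrm{HYP}(V^G(\bar z))$ with $\varphi(n,X,P)$; and $P\in\mathrm{HYP}(V^G(\bar z))$ since $|\gamma|\ge t_0$. By (H2) there is $Y\in\mathrm{HYP}(V^G(\bar z))\subseteq M$ with $\varphi(n,Y_n,P)$ for all $n$. $\square$

Propositions 1 and 2 prove Theorem 1, and with it the non-implication over both base theories.

## 12. $\Delta^1_1$ comprehension in $M$

*Proof of Theorem 2.* Let $\theta_0,\theta_1$ be arithmetic, $P=\Phi_0(V^G(\bar z_{C\restriction t_0}))\in M$ (all parameters joined), $\omega=A_0\sqcup A_1$, and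
$$m\in A_i\iff\exists Z\in M\ \theta_i(m,Z,P)\qquad(i=0,1).$$
This is what an instance of $\Delta^1_1$ comprehension in $M$ amounts to, and we must show $A_1\in M$. The plan is to show that both $A_0$ and $A_1$ are $\Sigma^1_1$ in $V^G(\bar z_\gamma)$ for a suitable finite $\gamma\subset C$.

**Step 1: force disjointness.** We find a finite part of $(G,C)$ which guarantees that no $m$ has witnesses on both sides. Let $B_3\in N$ be the set of $(h,C')\in\mathbb S$ such that $P^*=\Phi_0(V^h(\bar z_{C'\restriction t_0}))$ is defined and for no $m$ do both $\theta_0(m,\cdot,P^*)$ and $\theta_1(m,\cdot,P^*)$ have solutions in $M'(h,C')$. It is Borel, since $M'(h,C')$ is indexed by $\mathcal F\times\omega$. As $(G,C)\in B_3$, choose $p\subset G$, $\gamma\subset C$ with $(p,\gamma)\Vdash B_3$, $|\gamma|\ge t_0$, and, by lengthening $\gamma$ along $C$, $|\eta_\gamma|$ larger than the lengths of the nodes in $\mathrm{ran}\,p$. Put $\eta=\eta_\gamma$, $\bar z=\bar z_\gamma$, $V=V^G(\bar z)$,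
$$v=p\cup\{(G^{-1}(a),a):a\subseteq\eta\}\subset G,\qquad E=\mathrm{dc}(\mathrm{ran}\,v)\cup\bigcup\bar z.$$

**Step 2: bound the notations.** To define $A_i$ by a $\Sigma^1_1$ formula we need one notation $b$ that suffices for all $m$. Consider the relation "$a\in\mathcal O$, $\Phi_{e,a}(V^G(\bar z_{C\restriction t}))$ is defined, and $\theta_i(m,\Phi_{e,a}(V^G(\bar z_{C\restriction t})),P)$" between $m$ and $(i,t,e,a)$. It is $\Pi^1_1(G\oplus C)$ by (H1), as $P\in\mathrm{HYP}(G\oplus C)$. Every $m$ has such an $(i,t,e,a)$, since $M=M'(G,C)$ and $A_0\cup A_1=\omega$. By (H2) there is a $\Delta^1_1(G\oplus C)$ selector. The selected notations form a $\Sigma^1_1(G\oplus C)$ subset of $\mathcal O$. By (H3) and $\omega_1^{G\oplus C}=\omega_1^{CK}$ they are bounded by some $|b|$, $b\in\mathcal O$. By the monotonicity statement in (H1), for every $m$ there is $i$ such that for all sufficiently large $t$ there is $e$ with $\theta_i(m,\Phi_{e,b}(V^G(\bar z_{C\restriction t})),P)$.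

**Step 3: the candidate definition.** For a finite tuple $\bar w$ of distinct members of $\mathcal P_0$ through $\eta$, let $B_{m,i,\bar w,e}$ be the set of $h\in S_\infty$ such that $Z^*=\Phi_{e,b}(V^h(\bar z,\bar w))$ and $P^*=\Phi_0(V^h(\bar z_{\gamma\restriction t_0}))$ are defined and $\theta_i(m,Z^*,P^*)$ holds. These sets are uniformly $\Delta^1_1$, as $b$ is fixed. Let
$$\hat A_i=\{m:\exists\bar w,e,u\ (u\supseteq v,\ u\text{ is realizable as in Lemma 3},\ u\Vdash B_{m,i,\bar w,e})\},$$
with realizability taken for $g=G$ and the tuple $\bar z$. By (F1), $\hat A_i$ is $\Sigma^1_1(V)$. We show $\hat A_i=A_i$. Then $A_1$ and its complement $A_0$ are $\Sigma^1_1(V)$, so $A_1\in\mathrm{HYP}(V)\subseteq M$.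

**Step 4: $A_i\subseteq\hat A_i$.** This direction uses $G$ itself as the realization. Let $m\in A_i$. Step 2 gives $j,e$ and $t\ge|\gamma|$ with $\theta_j(m,\Phi_{e,b}(V^G(\bar z_{C\restriction t})),P)$. So $m\in A_j$, and $j=i$. Here $\bar z_{C\restriction t}=\bar z^\frown\bar w$ with $\bar w$ consisting of distinct paths through $\eta$. So $G\in B_{m,i,\bar w,e}$, and some $u$ with $v\subseteq u\subset G$ forces this set. It is realized by $G$.

**Step 5: $\hat A_i\subseteq A_i$, two competing witnesses.** Let $m\in\hat A_i$ via $\bar w,e,u$ and suppose $m\in A_{1-i}$. We want both witnesses in one model $M(g',C')$ with $(g',C')$ good in $[(p,\gamma)]$. By Lemma 3 there is an automorphism $\pi\in N$, the identity on $E$, with $\pi G\supset u$; as $\pi G$ is good, $\pi G\in B_{m,i,\bar w,e}$. Let $\bar x=\pi^{-1}\bar w$; these are paths in $N$ through $\eta$, as $\eta\in E$. By (1), since $\pi$ fixes $\bar z$, which contains $\bar z_{\gamma\restriction t_0}$, we get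
$$\theta_i(m,\Phi_{e,b}(V^G(\bar z,\bar x)),P).\tag{4}$$
As $m\in A_{1-i}$, also
$$\theta_{1-i}(m,\Phi'(V^G(\bar z,\bar w')),P)\tag{5}$$
for some $\Phi'\in\mathcal F$ and some tuple $\bar w'$ of members of $\mathcal X_C$ through $\eta$. The paths $\bar x$ need not be in $\mathcal P_0$, so they need not be eligible for a configuration. Step 6 repairs this.

**Step 6: move all paths into $\mathcal P_0$.** Nodes properly extending $\eta$ are not in $E$: members of $\bar z$ do not contain $\eta$, and the nodes in $\mathrm{ran}\,p$ are shorter than $\eta$. Define a map on the thin subtree $E\cup\bigcup\bar x\cup\bigcup\bar w'$. It is the identity on $E$. Above $\eta$, recursively send the finitely many children, within $\bigcup\bar x\cup\bigcup\bar w'$, of an already mapped node $a\supseteq\eta$ (with image $a'$) injectively to $a'^\frown(\infty,0),a'^\frown(\infty,1),\dots$, using $(\infty,0)$ when there is exactly one child. The images of nodes properly extending $\eta$ properly extend $\eta$, so they are not in $E$ and the map is injective. All nodes concerned have type $\infty$ and $\eta\in\mathcal S$, so the map preserves $\rho$, and the images of the paths run through $\mathcal S$.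 The map is in $N$ because $E,\bar x,\bar w'\in N$. From some level on there is no branching among these finitely many paths, so the images of the paths are eventually $(\infty,0)$ and are in $\mathcal P_0$. By Lemma 1 there is an automorphism $\kappa\in N$, the identity on $E$, with $\kappa\bar x,\kappa\bar w'$ consisting of members of $\mathcal P_0$ through $\eta$.

**Step 7: a good pair with both witnesses.** We contradict Step 1. $\kappa G\supset p$ because $\mathrm{ran}\,p\subseteq E$, and $\kappa G$ is good. Let $\bar z'$ be $\bar z$ followed by the members of $\kappa\bar x,\kappa\bar w'$, each listed once; these are not in $\bar z$, as they pass through $\eta$. Let $\eta'=\eta^\frown(\infty,l)$ with $l$ so large that no member of $\bar z'$ passes through $\eta'$. Then $(\eta',\bar z')$ is a proper extension of $(\eta,\bar z)$, hence the condition of some $\gamma^\frown k'$. By (G3) choose $C'\supset\gamma^\frown k'$ with $(\kappa G,C')$ good. By (1),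
$$V^{\kappa G}(\bar z)=V^G(\bar z),\qquad V^{\kappa G}(\bar z,\kappa\bar x)=V^G(\bar z,\bar x),\qquad V^{\kappa G}(\bar z,\kappa\bar w')=V^G(\bar z,\bar w').$$
So $\Phi_0(V^{\kappa G}(\bar z_{C'\restriction t_0}))=P$, since $\bar z_{C'\restriction t_0}=\bar z_{\gamma\restriction t_0}$ consists of members of $\bar z$. The witnesses in (4) and (5) are hyperarithmetic in $V^{\kappa G}(\bar z')$, hence in $M(\kappa G,C')=M'(\kappa G,C')$. So there both $\theta_i(m,\cdot,P)$ and $\theta_{1-i}(m,\cdot,P)$ have solutions. But $(\kappa G,C')\in[(p,\gamma)]$ is good, hence in $B_3$, a contradiction. So $m\notin A_{1-i}$, that is, $m\in A_i$. This completes Step 3 and shows $M\models\Delta^1_1$-$\mathsf{CA}_0$.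

The second sentence of Theorem 2 follows, since $M$ is an $\omega$-model and so satisfies full induction, it satisfies finite-$\Sigma^1_1$-$\mathsf{AC}_0$ by Proposition 2, and $\mathsf{ABW}_0$ fails in it by Proposition 1. $\square$
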